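\title{A triangle against a long cycle in the online Ramsey game: fewer than three rounds per vertex}

\begin{abstract}
In the online Ramsey game Builder draws edges one at a time and Painter colors each of them red or blue; $\tilde r(H_1,H_2)$ is the number of rounds Builder needs to force a red $H_1$ or a blue $H_2$. It is known that $\tilde r(C_k,C_n)\le 3n+o(n)$ for every fixed odd $k\ge 3$. We show that this bound is not tight for all such $k$: for the triangle, $\limsup_{n\to\infty}\tilde r(C_3,C_n)/n\le 2.98$. Builder grows two competing families of blue paths at once, so that either answer of Painter is progress for one of them, and decides only at the end which family to complete and close into a cycle.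
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{online Ramsey game} is played by Builder and Painter on the complete graph $K_{\mathbb N}$ with vertex set $\mathbb N$. Two finite graphs $H_1$ and $H_2$ are known to both players. In every round Builder selects an edge of $K_{\mathbb N}$ that was not selected before (we say that he \emph{draws} it), and Painter colors it red or blue. Builder wants a red copy of $H_1$ or a blue copy of $H_2$ to appear as a subgraph as soon as possible, and Painter tries to prevent this. The \emph{online Ramsey number} $\tilde r(H_1,H_2)$ is the smallest number of rounds within which Builder can force such a copy against every play of Painter. It is finite by Ramsey's theorem: for all $a,b$ there is a number $R(a,b)$ such that every red--blue coloring of the edges of the complete graph on $R(a,b)$ vertices contains a red $K_a$ or a blue $K_b$, and Builder may draw all edges of a large enough complete graph.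

Let $C_m$ be the cycle on $m$ vertices. We play a fixed odd cycle $C_k$ in red against a long cycle $C_n$ in blue, and we ask how many rounds Builder pays per vertex of the long cycle.

Painter can always charge two. Let her color an edge red unless this closes a red cycle of odd length. The red graph stays bipartite, so no red $C_k$ appears, and the ends of every blue edge are joined by a red path of even length. Hence the $n$ vertices of a blue $C_n$ lie in one component of the red graph, and in the same bipartition class of it. This component has a vertex in the other class, so it has at least $n+1$ vertices and at least $n$ red edges. Together with the $n$ blue edges this gives $\tilde r(C_k,C_n)\ge 2n$ for odd $k$. We call this strategy the \emph{bipartite Painter}.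

In the other direction, it is known that $\tilde r(C_k,C_n)\le 3n+o(n)$ as $n\to\infty$, for every fixed odd $k\ge3$. For $k=3$ the rate three belongs to a natural way of growing a blue path: one round to obtain a red edge on two new vertices, and two rounds to attach one of its ends to the path (Lemma~\ref{lem:domino}). The bipartite Painter makes this strategy pay all three rounds. Against her Builder has something better, namely a red star with $n$ leaves followed by a blue cycle through the leaves, in $2n$ rounds; but the star depends on Painter's answering red every time. One may guess that a Painter who mixes her colors well defeats every such shortcut. This is the problem, which comes from the work of Adamski, Bednarska-Bzd\c{e}ga and Bla\v{z}ej~\cite{ABB}: \emph{prove or disprove that $\tilde r(C_k,C_n)=3n+o(n)$ as $n\to\infty$ for every fixed odd $k\ge3$.}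

We disprove it.

\begin{theorem}\label{thm:main}
\[
\limsup_{n\to\infty}\frac{\tilde r(C_3,C_n)}{n}\;\le\;3-\frac1{50}\;=\;2.98 .
\]
\end{theorem}

Thus $\tilde r(C_3,C_n)\ne 3n+o(n)$, and the statement above fails at $k=3$. We do not claim that $2.98$ is optimal, and we make no claim about individual odd $k\ge5$. The proof is an explicit strategy for Builder and uses no outside result except Ramsey's theorem.

\section{Forced edges and two ways to save}\label{sec:idea}

From now on $k=3$. Builder wins when a red triangle appears, so we assume throughout that Painter never completes one. We write $u\sim v$ if the edge $uv$ has been drawn and is red. If $u\ne v$ have a common red neighbor, the edge $uv$ is \emph{forced}: once drawn, it is blue. This is the only property of the triangle that we use, and it has no counterpart for $k\ge5$, where a red triangle does not end the game. If the strategy tells Builder to draw an edge that is already drawn, he takes its existing color and spends no round. A vertex is \emph{fresh} if it has not been used before. For a path $P$ we write $|P|$ for its number of vertices; a single vertex is a path.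

All blue paths in the proof grow by forced edges and by the following two moves.

\begin{lemma}[Domino step]\label{lem:domino}
Let $P$ be a blue path with last vertex $z$, and let $pq$ be a red edge disjoint from $P$. In at most two rounds Builder extends $P$ at $z$ by one of the vertices $p,q$.
\end{lemma}

\begin{proof}
Draw $zp$. If it is blue, append $p$. If it is red, then $p$ is a common red neighbor of $z$ and $q$; draw the forced edge $zq$ and append $q$.
\end{proof}

\begin{lemma}[Crossing]\label{lem:cross}
Let $D$ be a blue path from $p$ to $u$, and let $e\neq e'$ be vertices outside $D$ with $e\sim p$ and $u\sim e'$. Then Builder obtains either the blue edge $ee'$ in at most one round \emph{(short crossing)}, or, in at most three rounds, the blue path that goes from $e$ to $u$, runs through $D$ backwards to $p$, and ends in $e'$ \emph{(long crossing)}. A long crossing occurs only if $|D|\ge2$.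
\end{lemma}

\begin{proof}
Draw $ee'$. If $p=u$, this edge is forced. In general, if it is blue, the crossing is short. If it is red, then $e'$ is a common red neighbor of $e$ and $u$, and $e$ is a common red neighbor of $p$ and $e'$. Draw the forced edges $eu$ and $pe'$.
\end{proof}

Call a red edge on two otherwise unused vertices a \emph{domino}. A domino costs one round and a domino step two more, so the standard price of a vertex is three rounds. Builder starts by drawing disjoint edges on fresh vertices. The next two examples show, for paths instead of cycles, how he beats the standard price when Painter colors these edges blue and when she colors them red.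

\begin{example}[Painter answers blue]\label{ex:blue}
Suppose that $n$ disjoint edges $c_1d_1,\dots,c_nd_n$ are all blue. Builder draws $d_ic_{i+1}$ for $i<n$; suppose that these edges are all red. Apply Lemma~\ref{lem:cross} with $e=d_1$, $D=c_2d_2$, $e'=c_3$. A short crossing turns the path $c_1d_1$ into $c_1d_1c_3d_3$: one round for two vertices. A long crossing turns it into $c_1d_1d_2c_2c_3d_3$: three rounds for four vertices. Both paths end in $d_3$, so Builder continues across $c_4d_4$, and so on. He pays at most $3/4$ of a round per vertex, and the edges with odd index already contain at least $n$ vertices. A blue path on $n$ vertices appears after $2n+\frac34n+O(1)$ rounds.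
\end{example}

\begin{example}[Painter answers red]\label{ex:red}
Now dominoes are on offer, and Builder tries to do without some of them. He takes a red edge $\alpha\beta$, thinks of two future blue paths, one starting at $\alpha$ and one at $\beta$, and draws $\alpha x$ with $x$ fresh. If $\alpha x$ is blue, the $\alpha$-path has gained a vertex for one round, two below the standard price. If $\alpha x$ is red, then $\beta x$ is forced, so the $\beta$-path can gain $x$ for two rounds in all, one below the standard price. Builder will complete only one of the two paths, and for the other path the round is wasted. If this count survives repetition, then after $b$ blue and $r$ red answers the $\alpha$-path has saved $2b-r$ rounds and the $\beta$-path has saved $r-b$ rounds. Since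
\[
2(2b-r)+3(r-b)=b+r ,
\]
one of the two savings is at least $(b+r)/5$. Painter cannot balance her answers so as to cancel both.

The count has to survive changes of color. Let $\alpha x_1$ be blue and $x_1x_2$ red. The $\beta$-path reaches $x_2$ by crossing $D=\alpha x_1$, as $\beta\sim\alpha$ and $x_1\sim x_2$: one round for the vertex $x_2$, or three rounds for the three vertices $x_1,\alpha,x_2$. This is one round per vertex, as in the count. But let the play continue with $x_1x_3$ blue and $x_3x_4$ red. The step from $x_2$ to $x_4$ crosses $x_1x_3$, and if both crossings are long, they both need $x_1$. Section~\ref{sec:red} prevents this collision by inserting a domino after each change from blue to red.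
\end{example}

Three further difficulties separate the examples from the theorem. The paths have to be closed into a cycle with exactly $n$ vertices; this is done in Section~\ref{sec:assembly} at a cost of $O(\log n)$ rounds, provided the paths start at suitable vertices, which Section~\ref{sec:opening} prepares. Painter may color some of the disjoint edges blue and some red; Section~\ref{sec:opening} splits the game into a blue case (Section~\ref{sec:blue}), which follows Example~\ref{ex:blue}, and a red case (Section~\ref{sec:red}), which follows Example~\ref{ex:red}. Finally, Painter controls the supply of dominoes, so Builder buys them in advance, before he knows how many he will need; this is the reason for a second phase in the red case.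

\section{Closing paths into a cycle}\label{sec:assembly}

\subsection{Parameters}

Fix an integer $M\ge20$ and let $n$ be large in terms of $M$. Put
\[
y=\lceil n/M\rceil,\qquad t=n+2y,\qquad \tau=200M,\qquad \kappa=\lfloor 3t/10\rfloor,\qquad h=t/25 .
\]
Builder will construct at most $10M$ blue paths with at most $y$ vertices each and at least $n+y$ vertices together; $t$ leaves room for one more path; $\tau$ is the size of a blue clique through which the paths are joined; $\kappa$ and $h$ are thresholds that appear in Section~\ref{sec:opening}. We have $n\le My$, hence $n+y\le (M+1)y$ and $t\le(M+2)y$. Constants in $O(\cdot)$ depend only on $M$.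

\begin{proposition}\label{prop:main}
For every $M\ge20$ and all large $n$, Builder forces a red $C_3$ or a blue $C_n$ within $2.98\,t+O(\log n)$ rounds.
\end{proposition}

Since $y\le n/M+1$, we have $t\le(1+2/M)n+2$. Proposition~\ref{prop:main} therefore gives $\limsup_n\tilde r(C_3,C_n)/n\le 2.98\,(1+2/M)$ for every $M\ge20$, and Theorem~\ref{thm:main} follows as $M\to\infty$. The rest of the paper proves the proposition.

\subsection{Good and bad vertices}

Long blue paths need not be joinable. Suppose that Painter secretly splits the vertices into two classes and colors an edge blue inside a class and red between the classes. This \emph{two-class coloring} has no red triangle, and blue paths in different classes can never be joined. Builder needs a cheap substitute for knowing the class of a vertex.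

A \emph{reference clique} is a set $Q$ of $\tau$ vertices such that all edges inside $Q$ are drawn and blue. Fix one for this section. To \emph{test} a vertex $v\notin Q$ is to draw all edges from $v$ to $Q$, which takes at most $\tau=O(1)$ rounds. A tested vertex is \emph{good} if at least $\tau/2$ of these edges are blue, and \emph{bad} otherwise, that is, if more than $\tau/2$ of them are red. In the two-class coloring the good vertices are those in the class of $Q$. In general the following holds.

\begin{itemize}
\item[(T1)] \emph{The edge between two bad vertices is forced.} Each has more than $\tau/2$ red neighbors in $Q$, so they have a common one.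
\item[(T2)] \emph{The ends of a red edge are not both bad.} This restates (T1).
\item[(T3)] \emph{Let $u\ne v$ be good, $S\subset Q$ with $|S|\le\tau/8$, and $2\le j\le\tau/2$. Then there is already a blue path $u\,q_1\dots q_j\,v$ with distinct $q_i\in Q\setminus S$.} Each of $u,v$ has at least $\tau/2-\tau/8=3\tau/8\ge2$ blue neighbors in $Q\setminus S$. Choose $q_1\ne q_j$ among them, and the remaining $q_i$ arbitrarily in $Q\setminus S$, which has at least $7\tau/8\geq j$ elements.
\end{itemize}

So bad can be joined to bad by an edge, and good to good through $Q$, by a connection of adjustable length. To join bad to good we need one more device. A \emph{switch} is a drawn edge $xx'$ avoiding $Q$, with both ends tested, that is either red with $x,x'$ both good, or blue with $x$ good and $x'$ bad. These are edges whose color disagrees with the two-class coloring.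

\begin{itemize}
\item[(T4)] \emph{Let $w$ be a bad end of a blue path disjoint from a switch $xx'$. In at most two rounds Builder extends the path at $w$ by one or both vertices of the switch so that the new end is good.} If the switch is red, draw $wx$ and $wx'$; they are not both red, since $x\sim x'$; append the end of a blue one. If the switch is blue, draw $wx'$, which is forced by (T1), and append $x'$ and then $x$.
\end{itemize}

\subsection{Joining and assembly}

Put $n_0=n-\tau/4$. The paths will contribute $n_0$ vertices to the cycle, and the connections the remaining $\tau/4$.

\begin{lemma}[Joining]\label{lem:join}
Let $\mathcal P$ be a family of at most $10M$ disjoint blue paths avoiding $Q$, with all ends tested and with exactly $n_0$ vertices in total. Suppose that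
\begin{itemize}
\item[(a)] all ends are good; or
\item[(b)] every path has a good end, and there is a switch disjoint from the paths; or
\item[(c)] there are two disjoint switches disjoint from the paths.
\end{itemize}
Then Builder obtains a blue $C_n$ in $O(1)$ rounds.
\end{lemma}

\begin{proof}
Call a path gg, bb or mixed according to the types of its two ends; a one-vertex path is gg or bb. We first turn the family into one that consists of gg paths. Join all bb paths in a row by edges forced by (T1); at most one bb path remains. If there is a bb path and also a mixed path, attach the bb path to the bad end of the mixed path by a forced edge; the result is mixed. Next join mixed paths in pairs at their bad ends by forced edges; each pair becomes a gg path. Now at most one path is not gg. In case (a) there is none. In case (b) no bb path ever occurred, so the exceptional path is mixed, and (T4) makes its bad end good. In case (c) it is mixed or bb, and we apply (T4) at each bad end, with different switches (for a one-vertex path, on both sides of the vertex). All this takes at most $10M+4$ rounds and adds $\delta\le4$ switch vertices.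

We have $N\le10M$ gg paths. Arrange them cyclically and join the last vertex of each to the first vertex of the next by (T3). The two vertices to be joined are distinct: they lie on different paths if $N\geq 2$, and they are the ends of a path with at least $n_0\ge2$ vertices if $N=1$. For the first $N-1$ connections take $j=2$ and let $S$ be the set of vertices of $Q$ used so far; then $|S|\le 2(N-1)$ and $2(N-1)+\delta\le20M+2\le25M=\tau/8$. For the last connection take $j=\tau/4-2(N-1)-\delta$, which satisfies $\tau/8\le j\le\tau/4$. The resulting blue cycle has $n_0+\tau/4=n$ vertices, and the connections through $Q$ cost no round.
\end{proof}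

\begin{lemma}[Assembly]\label{lem:assembly}
Let $\mathcal L$ be a family of at most $10M$ disjoint blue paths avoiding $Q$, each with at most $y$ vertices and a specified first vertex, and with at least $n+y$ vertices in total. Suppose that
\begin{itemize}
\item[(G)] all first vertices are tested and good; or
\item[(S)] there are two disjoint switches disjoint from the paths.
\end{itemize}
Then Builder obtains a blue $C_n$ in $O(\log n)$ rounds.
\end{lemma}

\begin{proof}
To \emph{trim} a family with at least $n_0$ vertices, list its paths, keep the shortest initial part of the list that has at least $n_0$ vertices, and delete vertices from the end of the last path kept until exactly $n_0$ remain. Every path kept retains its first vertex.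

Under (S), trim $\mathcal L$, test all ends, and apply Lemma~\ref{lem:join}(c).

Under (G), trim $\mathcal L$ and test all last vertices. If they are good, apply Lemma~\ref{lem:join}(a). Otherwise some path $X=x_1x_2\dots$ of $\mathcal L$ contains a bad vertex $x_\ell$, while $x_1$ is good. We find a switch on $X$ by binary search: keep indices $i<i'$ with $x_i$ good and $x_{i'}$ bad, starting from $i=1$, $i'=\ell$; test the vertex with index $\lfloor(i+i')/2\rfloor$ and let this index replace $i$ or $i'$ according to the outcome. After $O(\log n)$ tests $i'=i+1$, and the blue edge $x_ix_{i+1}$ is a switch. Remove $X$ from $\mathcal L$. Since $|X|\le y$, at least $n>n_0$ vertices remain. Trim the remaining family and test the last vertices. Every path has a good first vertex and avoids the switch, so Lemma~\ref{lem:join}(b) applies.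
\end{proof}

The bound $y$ on the lengths makes the loss of $X$ affordable, and the bound $10M$ on the number of paths lets a clique of constant size carry all connections. Some hypothesis such as (G) or (S) is needed: in the two-class coloring there are no switches, and a family with half of its vertices in each class has only about $(n+y)/2$ vertices that can lie on one blue cycle.

\section{The opening}\label{sec:opening}

Builder first draws all edges on $R(3,\tau)$ fresh vertices. As there is no red triangle, this yields a reference clique $Q$, in $O(1)$ rounds.

\subsection{Rungs}

Examples~\ref{ex:blue} and~\ref{ex:red} leave the choice between two families of paths to the end, and either choice must satisfy (G) or (S). We therefore start all constructions from a constant number of tested red edges $\alpha\beta$ and arrange that paths starting at the $\alpha$'s can be assembled, and paths starting at the $\beta$'s as well. Painter may be slow to give red edges, but then she gives a long blue path at one round per vertex.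

Builder keeps a blue path $Z$, initially one fresh vertex, and a set $\mathcal R$ of disjoint red edges, initially empty. He repeatedly draws $zx$, where $z$ is the last vertex of $Z$ and $x$ is fresh. If $zx$ is blue, he appends $x$ to $Z$. If it is red, he puts $zx$ into $\mathcal R$ and deletes $z$ from $Z$, restarting with a fresh vertex if $Z$ becomes empty. He stops when $|\mathcal R|=2\tau$ or $|Z|=n+2\tau$. At most $2\tau$ rounds are red; a blue round raises $|Z|$ by one and a red round lowers it by at most one, so at any time the number of blue rounds is at most $|Z|+2\tau$. In particular the procedure stops.

Suppose that it stops with $Z=z_1\dots z_{n+2\tau}$. Builder draws $z_iz_{i+n-1}$ for $i=1,\dots,2\tau$. A blue one closes a blue $C_n$, and Builder has won in $n+O(1)$ rounds. Otherwise these are $2\tau$ red edges, disjoint because $2\tau<n$; they form the new $\mathcal R$, and $Z$ is replaced by $z_{2\tau+1}\dots z_{n-1}$, which loses $O(1)$ vertices.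

So Builder has $2\tau$ disjoint red edges, called \emph{rungs}, and a blue path $Z$ disjoint from them with $\zeta=|Z|\le n+2\tau$ vertices. He tests all vertices of the rungs against $Q$. So far he has used $\zeta+O(1)$ rounds. By (T2) every rung has two good ends, or one good and one bad end.

\begin{itemize}
\item \emph{Mode S: at least two rungs have two good ends.} Reserve two such rungs; they are switches. Write each other rung as $(\alpha,\beta)$ in an arbitrary order.
\item \emph{Mode G: at most one rung has two good ends.} Discard it, and write every other rung as $(\alpha,\beta)$ with $\alpha$ good and $\beta$ bad. Reserve $\tau$ of these rungs and let $Q'$ be the set of their bad ends.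
\end{itemize}
The rungs that are neither reserved nor discarded are \emph{free}. In both modes at least $\tau-1\ge10M$ rungs are free.

\subsection{Winning families}

A family of disjoint blue paths is \emph{aligned} if each path has at most $y$ vertices, the paths avoid $Q$ and the reserved rungs, and either all first vertices are $\alpha$'s of free rungs or all first vertices are $\beta$'s of free rungs. An aligned family is \emph{winning} if it has at most $10M$ paths and at least $n+y$ vertices.

\begin{lemma}\label{lem:win}
From a winning family Builder obtains a blue $C_n$ in $O(\log n)$ rounds.
\end{lemma}

\begin{proof}
In mode S hypothesis (S) of Lemma~\ref{lem:assembly} holds. In mode G with first vertices $\alpha$, hypothesis (G) holds. In mode G with first vertices $\beta$, change the reference clique. Draw all edges inside $Q'$, and all edges from the first vertices to $Q'$, in $O(1)$ rounds. All these vertices are bad with respect to $Q$, so all these edges are blue by (T1). Thus $Q'$ is a reference clique, the paths avoid it, and the first vertices are good with respect to it. Apply Lemma~\ref{lem:assembly} with $Q'$ in place of $Q$.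
\end{proof}

An aligned family that is too small is completed at two rounds per missing vertex, as long as dominoes last.

\begin{lemma}[Completion]\label{lem:complete}
Let an aligned family have at most $4M$ paths and $v<n+y$ vertices. Suppose that at least $n+y-v$ dominoes and at least $M+1$ free rungs are disjoint from the paths, and that the dominoes avoid $Q$ and all rungs. Then Builder obtains a blue $C_n$ in $2(n+y-v)+O(\log n)$ rounds.
\end{lemma}

\begin{proof}
While the total is below $n+y$, extend a path with fewer than $y$ vertices by Lemma~\ref{lem:domino}, using a new domino; if all paths have $y$ vertices, start a one-vertex path at the $\alpha$ or $\beta$ (as the alignment requires) of a new free rung, at no cost. When the $i$-th new path is started, the earlier new paths are full, so $(i-1)y<n+y\le(M+1)y$ and $i\le M+1$. The final family is aligned and has $n+y$ vertices and at most $5M+1\le10M$ paths. At most $n+y-v$ domino steps were made. Apply Lemma~\ref{lem:win}.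
\end{proof}

The constructions below use at most $4M$ free rungs, so the condition on free rungs in Lemma~\ref{lem:complete} always holds: $10M-4M\ge M+1$.

\subsection{Dominoes and blue pieces}

Cut $Z$ into consecutive paths with $\lfloor y/4\rfloor$ vertices; the last one may be shorter and is dropped if it has only one vertex. These $O(1)$ paths are \emph{blue pieces}. Now Builder draws pairwise disjoint edges on fresh vertices. A red one is a domino, and a blue one is a further blue piece, with two vertices. Let $\rho$ be the number of dominoes, $m$ the number of blue edges drawn in this stage, and $2w$ the number of vertices in all blue pieces, so that $\zeta+2m-1\le 2w\le\zeta+2m$. Each new edge raises $\rho+w$ by exactly one. Builder stops as soon as one of the following holds.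
\begin{itemize}
\item \emph{Blue case:} $w\ge h$ and $\rho+w\ge t$.
\item \emph{Red case:} $w<h$ and $\rho=t-\kappa$.
\end{itemize}
If $w<h$ holds throughout, then $\rho$ reaches $t-\kappa$ and the red case occurs. Otherwise consider the first moment at which $w\ge h$. If this is the start of the stage, then $\rho=0$ and $w\le(n+2\tau)/2<t$. If not, then one round earlier $w<h$ and $\rho<t-\kappa$, so now $\rho+w<t-\kappa+h+1\le t$. In both situations $\rho+w<t$ at that moment, and $\rho+w$ then grows in steps of one. Hence the blue case occurs, with
\begin{equation}\label{eq:blue}
t\le\rho+w<t+1 .
\end{equation}
The opening has taken $\zeta+\rho+m+O(1)$ rounds.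

\section{The blue case: chains}\label{sec:blue}

In Example~\ref{ex:blue}, with short crossings, two blue edges cost two rounds to draw, two to connect and one to cross, and they give two vertices of the path: $5/2$ rounds per vertex. We show that in general the pieces give at least $w$ vertices and save $w/2$ rounds; by \eqref{eq:blue} the dominoes suffice for the remaining $t-w$ vertices.

\subsection{Chains and runs}

A \emph{chain} starts with an unused free rung, as the path $\alpha\beta$. Builder repeatedly draws the edge from the last vertex of the chain to an end of an unused blue piece and appends the whole piece, whatever the color of the connecting edge. When the next piece would make the chain longer than $y$ vertices, he starts a new chain. He continues until all pieces are used.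

Pieces have at most $y/4$ vertices, so every chain but the last has more than $3y/4$ vertices, of which more than $3y/4-2\ge 2y/3$ lie in pieces. By \eqref{eq:blue}, $2w<2t+2\le(2M+5)y$. The number of chains is thus at most $1+\frac32(2M+5)\le4M$. There is one connecting edge per piece, that is, $m+O(1)$ in all, so the number of rounds so far is
\begin{equation}\label{eq:chains}
\zeta+\rho+2m+O(1)=\rho+2w+O(1).
\end{equation}
The vertices of $Z$ and those of the two-vertex pieces enter this count alike, at one round per vertex.

The \emph{runs} of a chain are its maximal blue subpaths $D_1,D_2,\dots$, in order. Thus $D_1=\{\alpha\}$, the run $D_2$ starts with $\beta$, and consecutive runs are joined by a red edge. For $i\ge3$ the run $D_i$ starts right after a red connecting edge and contains the whole piece appended there, so $|D_i|\ge2$. Over all chains, consider the class of runs with odd index and the class of runs with even index. Let $X$ be a class containing at least half of all chain vertices, and let $a$ be the number of vertices in runs of $X$. Then $a\ge w$.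

\subsection{Linking}

In each chain Builder forms one blue path through all runs of $X$. It starts with $D_1$ if $X$ is the odd class and with $D_2$ if $X$ is the even class. Suppose that it currently ends in the last vertex $e$ of a run $D_i$ and that $D_{i+2}$ exists, with first vertex $e'$. The vertex $e$ is joined in red to the first vertex of $D_{i+1}$, and the last vertex of $D_{i+1}$ is joined in red to $e'$. Builder crosses $D_{i+1}$ by Lemma~\ref{lem:cross} and appends $D_{i+2}$. We call this a \emph{link}. Each run outside $X$ is crossed at most once, so the result is a path. A short link costs at most one round and adds the at least two vertices of $D_{i+2}$. A long link costs at most three rounds and adds at least two vertices of $D_{i+2}$ and at least two vertices of $D_{i+1}$, which lie outside $X$.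

The path obtained from a chain has at most $y$ vertices and starts at $\alpha$ or at $\beta$ according to the parity of $X$, so these paths form an aligned family. Builder treats the chains one after another and stops after the first chain that brings the total to at least $n+y$, if there is one.

\emph{The total reaches $n+y$.} The family is winning and has fewer than $(n+y)+y=t$ vertices. Links cost at most $3/4$ of a round per added vertex, so at most $\frac34t$ rounds. By \eqref{eq:blue}, $\rho+2w\le2(\rho+w)<2t+2$. By \eqref{eq:chains} and Lemma~\ref{lem:win} the game lasts at most $2.75\,t+O(\log n)$ rounds.

\emph{The total stays below $n+y$.} All chains are linked. Let $v<n+y$ be the number of vertices on the paths and $f$ the number of long links; then $v\ge a+2f$. Each link ends in its own run of $X$ with at least two vertices, so there are at most $a/2$ links, and they cost at most $a/2+2f$ rounds. No domino has been used, and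
\[
n+y-v\le t-a-2f\le t-w\le\rho
\]
by \eqref{eq:blue}, so Lemma~\ref{lem:complete} applies. Up to $O(\log n)$, the game lasts at most
\[
\rho+2w+\frac a2+2f+2(t-a-2f)\le\rho+2w+2t-\frac32a\le(\rho+w)+2t-\frac w2<3t+1-\frac h2
\]
rounds, where we used $a\ge w$, then \eqref{eq:blue} and $w\ge h$. As $h/2=t/50$, this is at most $2.98\,t+O(\log n)$. Proposition~\ref{prop:main} holds in the blue case.

\section{The red case: ladders}\label{sec:red}

Now $w<h$, and Builder ignores the blue pieces. They cost $\zeta+m\le2w+1<2h+1$ rounds, so the opening took at most
\begin{equation}\label{eq:redopen}
(t-\kappa)+2h+O(1)
\end{equation}
rounds. Builder owns $t-\kappa$ dominoes. He has not paid for $\kappa$ further ones, and he must produce that many path vertices by the method of Example~\ref{ex:red}.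

\subsection{Ladders}

The following structure records a position from which both the $\alpha$-path and the $\beta$-path can still be completed at one round per vertex.

\begin{definition}\label{def:ladder}
A \emph{ladder} consists of blocks $1,\dots,s$, junctions $J_1,\dots,J_{s-1}$ and possibly a tail. Block $i$ is a pair of nonempty vertex sequences $A_i$ and $B_i$; the first and last entries of $A_i$ are $\alpha_i^-,\alpha_i^+$, and those of $B_i$ are $\beta_i^-,\beta_i^+$. The junction $J_i$ is a blue path with at least one edge, either from $\alpha_i^+$ to $\alpha_{i+1}^-$ (an \emph{A-junction}) or from $\beta_i^+$ to $\beta_{i+1}^-$ (a \emph{B-junction}). The tail is a blue path with at least one edge that starts at $\alpha_s^+$ (an \emph{A-tail}) or at $\beta_s^+$ (a \emph{B-tail}). The entries of all sequences, the inner vertices of the junctions and the tail vertices after the first are all distinct, and: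
\begin{itemize}
\item[(L1)] $\alpha_i^-\sim\beta_i^-$ and $\alpha_i^+\sim\beta_i^+$ for all $i$;
\item[(L2)] consecutive entries of $A_i$ have a common red neighbor, and so do consecutive entries of $B_i$;
\item[(L3)] if $J_{i-1}$ and $J_i$ are both A-junctions, then $|A_i|\ge2$; if both are B-junctions, then $|B_i|\ge2$.
\end{itemize}
The \emph{A-vertices} are the entries of the $A_i$ and the vertices of A-junctions and of an A-tail, and $\ell_A$ is the number of edges in A-junctions and an A-tail. The \emph{B-vertices} and $\ell_B$ are defined in the same way. Every vertex of the ladder is an A-vertex or a B-vertex, and not both.
\end{definition}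

The definition is symmetric under the exchange of $A$ with $B$ and of $\alpha$ with $\beta$; we call this exchange the \emph{mirror}. Figure~\ref{fig:ladder} shows a ladder.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill=black,inner sep=1.6pt}]
\node[v,label=above:$a_1$] (a1) at (0.5,1.3) {};
\node[v,label=above:$a_2$] (a2) at (2.1,1.3) {};
\node[v,label=above:$a_3$] (a3) at (3.5,1.3) {};
\node[v,label=above:$a_4$] (a4) at (4.6,1.3) {};
\node[v,label=above:$a_5$] (a5) at (6.2,1.3) {};
\node[v,label=above:$a_6$] (a6) at (7.7,1.3) {};
\node[v,label=above:$a_7$] (a7) at (9.1,1.3) {};
\node[v,label=below:$b_1$] (b1) at (0,0) {};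
\node[v,label=below:$b_2$] (b2) at (1,0) {};
\node[v,label=below:$b_3$] (b3) at (3.5,0) {};
\node[v,label=below:$b_4$] (b4) at (4.6,0) {};
\node[v,label=below:$b_5$] (b5) at (6.2,0) {};
\node[v,label=below:$b_6$] (b6) at (7.7,0) {};
\draw[red,thick,dashed] (b1)--(a1)--(b2) (a3)--(b3)--(a4)--(b4) (a5)--(b5) (a6)--(b6);
\draw[blue,very thick] (a1)--(a2)--(a3) (a4)--(a5) (b5)--(b6) (a6)--(a7);
\draw[dotted] (-0.4,-0.65) rectangle (1.4,1.95);
\draw[dotted] (3.1,-0.65) rectangle (5.0,1.95);
\draw[dotted] (5.8,-0.65) rectangle (6.6,1.95);
\draw[dotted] (7.3,-0.65) rectangle (8.1,1.95);
\end{tikzpicture}
\caption{A ladder with four blocks (dotted boxes). Red edges are dashed, blue edges are solid; A-vertices are in the top row, B-vertices in the bottom row. The A-junctions are $a_1a_2a_3$ and $a_4a_5$, the B-junction is $b_5b_6$, and $a_6a_7$ is an A-tail. The undrawn edges $b_1b_2$, $a_3a_4$, $b_3b_4$ are forced. Since $a_3\neq a_4$, the two A-junctions are disjoint, so a path along the bottom row can absorb both.}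
\label{fig:ladder}
\end{figure}

\begin{lemma}[Running along a ladder]\label{lem:side}
In a ladder, Builder can obtain a blue path $\Pi$ that uses only vertices of the ladder, starts at $\alpha_1^-$ and contains all A-vertices, in at most $|\Pi|-\ell_A$ rounds. The mirror statement holds as well: a path from $\beta_1^-$ through all B-vertices, in at most $|\Pi|-\ell_B$ rounds.
\end{lemma}

\begin{proof}
By symmetry we treat the first statement. Start at $\alpha_1^-$. Inside block $i$ draw the edges between consecutive entries of $A_i$; they are forced by (L2) and cost at most one round per new vertex. An A-junction or A-tail with $\ell$ edges is appended as it stands: $\ell$ new vertices and no round. At a B-junction $J_i$ we have $\alpha_i^+\sim\beta_i^+$ and $\beta_{i+1}^-\sim\alpha_{i+1}^-$ by (L1), so Lemma~\ref{lem:cross} applies with $e=\alpha_i^+$, $D=J_i$, $e'=\alpha_{i+1}^-$. A short crossing costs at most one round for the new vertex $\alpha_{i+1}^-$. A long crossing costs at most three rounds for $|J_i|+1\ge3$ new vertices. A B-tail is ignored.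

The only B-vertices on $\Pi$ are those of B-junctions absorbed by long crossings. Two B-junctions can meet only if they are consecutive, $J_{i-1}$ and $J_i$, and $\beta_i^-=\beta_i^+$; this is excluded by (L3). So $\Pi$ is a path. Every new vertex cost at most one round on average over its step, and $\ell_A$ of them cost nothing.
\end{proof}

In Figure~\ref{fig:ladder}, $\ell_A=4$. The A-path is $a_1\dots a_7$ after two rounds if $a_5a_6$ is blue, and $a_1\dots a_5b_6b_5a_6a_7$ after four rounds if it is red.

\subsection{Building ladders}

We describe the \emph{A-phase}; the \emph{B-phase} is its mirror. A ladder starts with an unused free rung $(\alpha,\beta)$ as its only block, $A_1=(\alpha)$, $B_1=(\beta)$, without a tail; this is so in both phases. In an A-phase only A-tails occur. Let $s$ be the current number of blocks. In a \emph{single move}, let $e$ be the end of the tail, or $\alpha_s^+$ if there is no tail; Builder draws $ex$ with $x$ fresh.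
\begin{enumerate}
\item \emph{$ex$ is blue.} The tail is extended, or created, by $x$.
\item \emph{$ex$ is red and there is no tail.} Append $x$ to $B_s$. The vertex $e=\alpha_s^+$ is a red neighbor of $x$, and of the previous last entry of $B_s$ by (L1). So (L1) and (L2) still hold.
\item \emph{$ex$ is red and there is a tail.} The tail becomes an A-junction to a new block with $A_{s+1}=(e)$, $B_{s+1}=(x)$. If the next tail started at $e$, two A-junctions could meet at $e$, the collision of Example~\ref{ex:red}. So a \emph{domino move} follows at once: Builder takes an unused domino $pq$ and draws $xp$.
\begin{itemize}
\item If $xp$ is red, then $A_{s+1}$ becomes $(e,p)$ and $B_{s+1}$ becomes $(x,q)$. Here $e,p$ have the common red neighbor $x$, and $x,q$ have the common red neighbor $p$, which gives (L2); $e\sim x$ and $p\sim q$ give (L1).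
\item If $xp$ is blue, it is a B-junction to a new block with $A_{s+2}=(q)$, $B_{s+2}=(p)$, and $q\sim p$ gives (L1).
\end{itemize}
\end{enumerate}
The ladder in Figure~\ref{fig:ladder} arises from the rung $(a_1,b_1)$ by drawing $a_1b_2$, $a_1a_2$, $a_2a_3$, $a_3b_3$, $b_3a_4$, $a_4a_5$, $a_5b_5$, $b_5b_6$, $a_6a_7$, with the dominoes $a_4b_4$ and $b_6a_6$.

It remains to check (L3). A block entered by an A-junction is created in move~3; after the domino move it either has two entries in its $A$-sequence or has been left by a B-junction. A B-junction always leaves a block that was entered by an A-junction, so two B-junctions are never consecutive. The first block is not entered by any junction. Hence (L3) holds whenever no domino move is pending.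

The effect of the moves in an A-phase is as follows. A blue single move adds one A-vertex and raises $\ell_A$ by one. A red single move adds one B-vertex; in move~3 the vertex $e$ was an A-vertex already. A domino move adds one A-vertex and one B-vertex. Each move costs one round, and $\ell_A,\ell_B$ never decrease. Each domino move consumes a tail, and each tail was created by a blue single move, so there are at most as many domino moves as blue single moves. Domino moves do not spoil the count of Example~\ref{ex:red}: whichever side is chosen, the domino gives one vertex for at most three rounds, one for the domino, one for the move and one in Lemma~\ref{lem:side}.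

If the current ladder has at least $y-2$ vertices when a single move is due, Builder starts a new ladder instead. A single move with its domino move adds at most three vertices, so every ladder has at most $y$ vertices.

\subsection{The two phases}

\emph{Phase 1} is an A-phase. Let $b_1$ and $r_1$ be the numbers of its blue and red single moves. It ends when $b_1=\kappa$ or $r_1=\kappa$, after a pending domino move has been made.

If $b_1=\kappa$, the A-side is long and cheap. If $r_1=\kappa$ and $b_1$ is well below $\kappa$, the B-side is long and the saving $r_1-b_1$ of Example~\ref{ex:red} is substantial. The critical range is $r_1=\kappa$ with $b_1$ slightly below $\kappa$: the B-side saves almost nothing, and the A-side, though cheap, is too short to be completed with the dominoes at hand. The mirror phase resolves this, because in it a red answer lengthens the A-side and a blue answer gives the B-side an edge that is free in Lemma~\ref{lem:side}.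

\emph{Phase 2} is played only if $r_1=\kappa$ and $2\kappa/3<b_1<\kappa$. It is a B-phase, begun with a new ladder. Let $b_2$ and $r_2$ be the numbers of its blue and red single moves. It ends when $r_2=\kappa-b_1$ or $b_2=\lceil\kappa/3\rceil$, after a pending domino move has been made. If Phase~2 is not played, put $b_2=r_2=0$.

Let $\mu$ be the number of domino moves, $N$ the number of ladders, and
\[
\sigma_A=b_1+r_2,\qquad \sigma_B=r_1+b_2
\]
the numbers of A-vertices and of B-vertices added by single moves. The ladders contain $\sigma_A+\mu+N$ A-vertices and $\sigma_B+\mu+N$ B-vertices. From now on $\ell_A,\ell_B$ denote totals over all ladders; thus $\ell_A\ge b_1$ and $\ell_B\ge b_2$. From $b_1+r_2\le\kappa$, $r_1\le\kappa$ and $b_2\le\kappa/3+1$ we get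
\begin{equation}\label{eq:counts}
\sigma_A+\sigma_B\le\frac{7\kappa}3+1,\qquad \mu\le b_1+b_2\le\frac{4\kappa}3+1 .
\end{equation}
The dominoes suffice for the domino moves, since $\frac73\kappa+1\le0.7t+1\le t$ gives $\frac43\kappa+1\le t-\kappa$. The phases take $\sigma_A+\sigma_B+\mu$ rounds. Every ladder except the last one of each phase has at least $y-4\ge y/2$ vertices outside its rung, and by \eqref{eq:counts} there are $\sigma_A+\sigma_B+2\mu\le5\kappa+3\le1.5\,t+3\le1.5(M+3)y$ such vertices. Hence $N\le2+3(M+3)\le4M$.

\subsection{Choosing a side}

\begin{lemma}[Finish]\label{lem:finish}
Put $\Delta_A=\kappa+\ell_A-\sigma_B$ and $\Delta_B=\kappa+\ell_B-\sigma_A$. If $\sigma_A\ge\kappa$, Builder can finish so that the whole game lasts at most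
\[
\max\{2.88\,t,\;3t+2h-\Delta_A\}+O(\log n)
\]
rounds. If $\sigma_B\ge\kappa$, the same holds with $\Delta_B$ in place of $\Delta_A$.
\end{lemma}

\begin{proof}
Let $\sigma_A\ge\kappa$; the other case is the mirror image, as the argument uses only \eqref{eq:redopen}, \eqref{eq:counts} and the vertex counts, which are symmetric. Builder applies the first statement of Lemma~\ref{lem:side} to the ladders one after another and stops after the first ladder that brings the total number of vertices on the paths to at least $n+y$, if there is one. The paths have at most $y$ vertices and start at $\alpha$'s of free rungs, so they form an aligned family of at most $4M$ paths.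

\emph{The total reaches $n+y$.} The family is winning and has fewer than $t$ vertices, so it cost at most $t$ rounds. By \eqref{eq:redopen}, \eqref{eq:counts} and Lemma~\ref{lem:win}, up to $O(\log n)$ the game lasts at most
\[
(t-\kappa)+2h+\Bigl(\frac{7\kappa}3+\frac{4\kappa}3\Bigr)+t=2t+\frac{8\kappa}3+2h\le2t+0.8\,t+0.08\,t=2.88\,t
\]
rounds.

\emph{The total stays below $n+y$.} All ladders are treated. The number $v<n+y$ of vertices on the paths satisfies $v\ge\sigma_A+\mu$, and the paths cost at most $v-\ell_A$ rounds. There are $t-\kappa-\mu$ unused dominoes, and
\[
n+y-v\le t-\sigma_A-\mu\le t-\kappa-\mu ;
\]
this is where $\sigma_A\ge\kappa$ is needed. Lemma~\ref{lem:complete} applies. The paths and their completion cost, up to $O(\log n)$, at most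
\[
(v-\ell_A)+2(n+y-v)\le2t-v-\ell_A\le2t-\sigma_A-\mu-\ell_A
\]
rounds. Adding the opening \eqref{eq:redopen} and the phases, we obtain, up to $O(\log n)$,
\[
(t-\kappa)+2h+(\sigma_A+\sigma_B+\mu)+(2t-\sigma_A-\mu-\ell_A)=3t+2h-\Delta_A .\qedhere
\]
\end{proof}

We now check that, however the phases end, one side is long enough and has $\Delta\ge\kappa/3$.
\begin{enumerate}
\item \emph{Phase 1 ends with $b_1=\kappa$.} There is no Phase~2. Then $\sigma_A=\kappa$, $\sigma_B=r_1\le\kappa$ and $\ell_A\ge\kappa$, so $\Delta_A\ge\kappa$.
\item \emph{Phase 1 ends with $r_1=\kappa$ and $b_1\le2\kappa/3$.} There is no Phase~2. Then $\sigma_B=\kappa$ and $\sigma_A=b_1$, so $\Delta_B\ge\kappa-b_1\ge\kappa/3$.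
\item \emph{Phase 2 ends with $r_2=\kappa-b_1$.} Then $b_2\le\lceil\kappa/3\rceil-1<\kappa/3$, $\sigma_A=\kappa$, $\sigma_B=\kappa+b_2$ and $\ell_A\ge b_1>2\kappa/3$, so $\Delta_A\ge b_1-b_2>\kappa/3$.
\item \emph{Phase 2 ends with $b_2=\lceil\kappa/3\rceil$.} Then $r_2<\kappa-b_1$, so $\sigma_A<\kappa$, while $\sigma_B\ge r_1=\kappa$ and $\ell_B\ge b_2\ge\kappa/3$. Hence $\Delta_B>\kappa/3$.
\end{enumerate}
Builder finishes on the A-side in cases 1 and 3 and on the B-side in cases 2 and 4. Since $\kappa>3t/10-1$,
\[
\frac\kappa3-2h>\frac t{10}-\frac13-\frac{2t}{25}=\frac t{50}-\frac13 ,
\]
and Lemma~\ref{lem:finish} bounds the length of the game by $2.98\,t+O(\log n)$. This settles the red case and completes the proof of Proposition~\ref{prop:main}, and with it of Theorem~\ref{thm:main}. \qed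

\begin{remark}
The constant $1/50$ is the common value of two savings. The blue case saves $h/2$, which grows with the threshold $h$; the red case saves $\kappa/3-2h$, because there the blue pieces are thrown away. For $\kappa=3t/10$ the equation $h/2=\kappa/3-2h$ gives $h=t/25$. The size of $\kappa$ is limited by the bound $2t+\frac83\kappa+2h$ in Lemma~\ref{lem:finish} and by the supply of dominoes for the domino moves.
\end{remark}

\begin{thebibliography}{1}

\bibitem{ABB}
Grzegorz Adamski, Ma{\l}gorzata Bednarska-Bzd\c{e}ga, V\'aclav Bla\v{z}ej,
\emph{Online Ramsey numbers: Long versus short cycles},
arXiv:2303.15194 (2023).

\end{thebibliography}
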